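
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}

\title{There are no strict $J_{\omega^\alpha}$-ultrafilters at limit levels}


\begin{abstract}
An ultrafilter $u$ on $\omega$ is a $J_\gamma$-ultrafilter if every function
$f:\omega\to\omega_1$ has an image $f[U]$, $U\in u$, of order type less than
$\gamma$. We prove in ZFC that, for every limit ordinal $\alpha<\omega_1$, a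
$J_{\omega^\alpha}$-ultrafilter is already a $J_{\omega^\xi}$-ultrafilter for some
$\xi<\alpha$. The main tool is a way to merge two functions into the ordinals into
a single function whose image on every set is, up to the leading exponent of its
order type, at least as long as both given images. We also classify the
nonprincipal ultrafilters by the least $\gamma$ for which they are
$J_\gamma$-ultrafilters; under CH all the successor levels that this allows are
nonempty.
\end{abstract}

\section{The question and the answer}

All ultrafilters are nonprincipal ultrafilters on $\omega$, unless another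
countable underlying set is named. Limit ordinals are nonzero, and
$\mathrm{ot}(C)$ is the order type of a set $C$ of ordinals. Following Baumgartner,
for an ordinal $\gamma$ we call $u$ a
\emph{$J_\gamma$-ultrafilter} if for each $f:\omega\to\omega_1$ there is $U\in u$
with $\mathrm{ot}(f[U])<\gamma$.

A function $f:\omega\to\omega_1$ labels the integers by ordinals, and we may
discard a set of integers that is not in $u$ in order to make the set of labels
short. The property $J_\gamma$ says that in this way one always gets below
$\gamma$. It becomes weaker as $\gamma$ grows. No ultrafilter is a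
$J_\omega$-ultrafilter: under the identity map every $U\in u$ has an image of
type $\omega$. More generally, for $\xi\ge 1$ the subsets of $\omega^\xi$ of type
less than $\omega^\xi$ form a proper ideal (Lemma~\ref{lem:rank}(b)). An ultrafilter
on the countable set $\omega^\xi$ that avoids this ideal, moved to $\omega$ by a
bijection, is not a $J_{\omega^\xi}$-ultrafilter, since the inclusion
$\omega^\xi\to\omega_1$ has an image of type $\omega^\xi$ on each of its sets. So
it is easy to make \emph{one} function long. The question is how well \emph{all
other} functions can be controlled at the same time.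

For a limit ordinal $\alpha<\omega_1$, a \emph{strict
$J_{\omega^\alpha}$-ultrafilter} is a $J_{\omega^\alpha}$-ultrafilter that is not
a $J_\beta$-ultrafilter for any $\beta<\omega^\alpha$. Baumgartner asked whether
such ultrafilters exist, even assuming CH or MA. For $\alpha=\omega$ this is
settled in ZFC: the class of strict $J_{\omega^\omega}$-ultrafilters is empty.
Starosolski~\cite{Sta} poses the problem for the other limit classes: is there a
model in which the class of strict $J_{\omega^\alpha}$-ultrafilters is nonempty
for some, or for all, limit $\alpha$ with $\omega<\alpha<\omega_1$?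

One might well guess yes. Under CH a recursion of length $\omega_1$ makes
one function long and shortens every other function to at most the same length;
this produces $J_{\omega^{\xi+1}}$-ultrafilters that are not
$J_{\omega^\xi}$-ultrafilters, for every $\xi$ with $1\le\xi<\omega_1$
(Theorem~\ref{thm:class}(c)). At a limit $\alpha$ one would start instead with
functions $f_0,f_1,\dots$ that are kept of types at least
$\omega^{\beta_0},\omega^{\beta_1},\dots$, where $\sup_n\beta_n=\alpha$, and try
to bring every single function below $\omega^\alpha$. Nothing obvious ties the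
functions $f_n$ together. Nevertheless the answer is no.

\begin{theorem}[ZFC]\label{thm:main}
Let $\alpha<\omega_1$ be a limit ordinal and $u$ a nonprincipal ultrafilter on
$\omega$. If for every $\xi<\alpha$ the ultrafilter $u$ is not a
$J_{\omega^\xi}$-ultrafilter, then $u$ is not a $J_{\omega^\alpha}$-ultrafilter.
Hence the class of strict $J_{\omega^\alpha}$-ultrafilters is empty.
\end{theorem}

So no model of ZFC contains a strict $J_{\omega^\alpha}$-ultrafilter for any limit
$\alpha<\omega_1$, and both versions of the question have a negative answer; the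
case $\alpha=\omega$ is included. Equivalently, for limit $\alpha$ the class of
$J_{\omega^\alpha}$-ultrafilters is the union over $\xi<\alpha$ of the classes of
$J_{\omega^\xi}$-ultrafilters. The successor levels behave differently.

\begin{theorem}\label{thm:class}
\begin{enumerate}
\item[(a)] \emph{(ZFC)} For each nonprincipal ultrafilter $u$ on $\omega$ exactly
one of the following holds:
\begin{enumerate}
\item[(1)] $u$ is a $J_\gamma$-ultrafilter for no $\gamma<\omega_1$;
\item[(2)] there is a unique $\xi$ with $1\le\xi<\omega_1$ such that $u$ is a
$J_{\omega^{\xi+1}}$-ultrafilter but not a $J_{\omega^\xi}$-ultrafilter.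
\end{enumerate}
In case (2), the least $\gamma$ for which $u$ is a $J_\gamma$-ultrafilter is
$\omega^\xi+1$.
\item[(b)] \emph{(ZFC)} Case (1) occurs.
\item[(c)] \emph{(CH)} Case (2) occurs for every $\xi$ with $1\le\xi<\omega_1$.
\end{enumerate}
\end{theorem}

\paragraph{The idea.} Suppose that $f_0,f_1,\dots$ are long along $u$. We want one
function $t$ that is as long as all of them. If we cut $\omega$ into pieces and
use $f_k$ on the $k$th piece, we gain nothing: the set
$U\in u$ may avoid the piece on which $f_n$ is used. So on the $k$th piece $t$
should be as good as all of $f_0,\dots,f_k$ together. This raises two problems.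
The first is to \emph{merge} two functions into one, on every set simultaneously.
The second is to choose the pieces so that a long image $f_n[U]$ cannot be
accumulated from short contributions of infinitely many pieces. The same lemma
about cutting and gluing (Lemma~\ref{lem:glue}) is the key to both.

\section{The rank of a countable set of ordinals}

We recall some facts about ordinals. Every ordinal $\mu>0$ can be written uniquely
as $\mu=\omega^\gamma n+\nu$ with $1\le n<\omega$ and $\nu<\omega^\gamma$
(leading term of the Cantor normal form), and then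
$\omega^\gamma\le\mu<\omega^{\gamma+1}$. The ordinals below $\omega^\gamma$ are
closed under addition. If $\mu$ is not a power of $\omega$, then
$\mu=\omega^\gamma+(\omega^\gamma(n-1)+\nu)$ is a sum of two smaller ordinals;
thus a positive ordinal that is not a sum of two smaller ordinals is a power of
$\omega$. Finally, $A\subseteq B$ implies $\mathrm{ot}(A)\le\mathrm{ot}(B)$.

For each $\xi$ with $1\le\xi<\omega_1$ we fix ordinals $\xi_m<\xi$ $(m<\omega)$: if
$\xi=\zeta+1$, then $\xi_m=\zeta$ for all $m$; if $\xi$ is a limit, then
$(\xi_m)$ is strictly increasing with supremum $\xi$. For every infinite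
$M\subseteq\omega$,
\begin{equation}\label{eq:sum}
\sum_{m\in M}\omega^{\xi_m}=\omega^\xi .
\end{equation}
In the successor case this is $\omega^\zeta\cdot\omega$. In the limit case all
partial sums are below $\omega^\xi$, and for every $\eta<\xi$ some partial sum
exceeds $\omega^\eta$.

For sets of ordinals, $P<Q$ means that each element of $P$ is smaller than each
element of $Q$. A sequence $P_0,P_1,\dots$ is \emph{consecutive} if $P_i<P_j$
whenever $i<j$; members of a consecutive sequence may be empty.

\begin{definition}
For a countable set $C\ne\emptyset$ of ordinals, the \emph{rank} $\rho(C)$ is the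
unique $\gamma$ with $\omega^\gamma\le\mathrm{ot}(C)<\omega^{\gamma+1}$. Moreover
$\rho(\emptyset)=-1$.
\end{definition}

The rank is monotone under inclusion and invariant under order isomorphism, and for
$C\neq\emptyset$ we have $\mathrm{ot}(C)<\omega^\alpha$ iff $\rho(C)<\alpha$. Rank
$0$ means finite and nonempty.

\begin{lemma}\label{lem:rank}
Let $C,D$ be countable sets of ordinals.
\begin{enumerate}
\item[(a)] Let $C=\bigcup_{m<\omega}C_m$ with $C_0,C_1,\dots$ consecutive, and let
$\gamma\ge0$. Then $\rho(C)\le\gamma$ if and only if $\rho(C_m)\le\gamma$ for all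
$m$ and $\rho(C_m)=\gamma$ for only finitely many $m$.
\item[(b)] $\rho(C\cup D)=\max\{\rho(C),\rho(D)\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\rho(C)\le\gamma$. Then $\rho(C_m)\le\gamma$ by monotonicity. If
infinitely many $C_m$ had type at least $\omega^\gamma$, then $C$ would have type at
least $\omega^\gamma\cdot\omega=\omega^{\gamma+1}$.

Conversely, let $M$ be such that $\mathrm{ot}(C_m)<\omega^\gamma$ for all $m\ge M$.
A proper initial segment of $\bigcup_{m\ge M}C_m$ is contained in a finite union
$C_M\cup\dots\cup C_k$, so its type is at most a finite sum of ordinals below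
$\omega^\gamma$ and hence below $\omega^\gamma$. Therefore
$\bigcup_{m\ge M}C_m$ has type at most $\omega^\gamma$. In front of it stand the
finitely many sets $C_0,\dots,C_{M-1}$ of types below $\omega^{\gamma+1}$, so
$\mathrm{ot}(C)<\omega^{\gamma+1}$.

(b) By monotonicity it suffices to show, by induction on $\gamma<\omega_1$: if
$\mathrm{ot}(C\cup D)\ge\omega^\gamma$, then $C$ or $D$ has type at least
$\omega^\gamma$. Intersecting both sets with an initial segment of $C\cup D$, we
may assume $\mathrm{ot}(C\cup D)=\omega^\gamma$. If $\gamma=0$, one of the sets is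
nonempty. Let $\gamma\ge1$. By \eqref{eq:sum}, $C\cup D$ is the union of
consecutive sets $E_m$ of types $\omega^{\gamma_m}$. By the induction hypothesis,
for each $m$ one of $C\cap E_m$, $D\cap E_m$ has type at least
$\omega^{\gamma_m}$. By symmetry we may assume that this is $C\cap E_m$ for all $m$
in an infinite set $M$. Then
$\mathrm{ot}(C)\ge\sum_{m\in M}\omega^{\gamma_m}=\omega^\gamma$ by \eqref{eq:sum}.
\end{proof}

In Lemma~\ref{lem:rank}(a) the words ``only finitely many'' cannot be dropped:
infinitely many consecutive sets of rank $\gamma$ form a set of rank at least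
$\gamma+1$.

\begin{definition}
Let $X$ be a countable set and $t,h:X\to\omega_1$. We say that $t$
\emph{dominates} $h$ on $X$ if $\rho(t[C])\ge\rho(h[C])$ for every $C\subseteq X$.
\end{definition}

Domination is transitive. It is not affected when $t$ or $h$ is composed with an
order isomorphism of its range onto another subset of $\omega_1$.

\section{Merging two functions}

The goal of this section is the following lemma.

\begin{lemma}[Merging Lemma]\label{lem:merge}
Let $X$ be countable and $f,g:X\to\omega_1$. There is $t:X\to\omega_1$ that
dominates both $f$ and $g$ on $X$.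
\end{lemma}

We first treat functions into $\omega^2$, where the idea is visible: cut $X$ along
$f$ and $g$ symmetrically and place the pieces one after another. Then we isolate
the gluing step and prove the lemma by induction.

\subsection*{Two functions into $\omega^2$}

The first candidate for $t$ is the lexicographic combination. In one case it works.
Let $Y$ be countable, $g:Y\to\omega_1$ and $f':Y\to\omega$. Then
$t=\omega\cdot g+f'$ dominates both on $Y$. Indeed, let $C\subseteq Y$ be nonempty.
Since $t(x)$ determines $g(x)$ in a weakly
increasing way, choosing for each value of $g$ the least corresponding value of $t$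
embeds $g[C]$ into $t[C]$. The rank of $f'[C]$ is at most $1$, and it is $1$ only
if $f'[C]$ is infinite, in which case $t[C]$ is infinite, because $t(x)$ also
determines $f'(x)$.

\begin{example}\label{ex:lex}
In general both lexicographic orders fail. Let $X$ be the disjoint union of
infinite countable sets $X'$, $X''$. Let $f$ map $X'$ bijectively onto $\omega$ and
$X''$ bijectively onto $\omega^2$, and let $g$ map $X'$ bijectively onto $\omega^2$
and $X''$ bijectively onto $\omega$. Let $t=\omega^2\cdot f+g$. Since $f$ is
injective on $X'$, the set $t[X']$ is ordered like $f[X']=\omega$ and has rank $1$,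
while $g[X']=\omega^2$ has rank $2$. So $t$ does not dominate $g$. Symmetrically,
$\omega^2\cdot g+f$ does not dominate $f$ on $X''$.
\end{example}

In the example, ordering by $f$ first cuts $X'$ into single points, and infinitely
many of these contribute to each block $[\omega m,\omega(m+1))$ of $g$. The cure is to cut
along $f$ and $g$ symmetrically. Let $X$ be countable, let $f,g:X\to\omega^2$ be
arbitrary and write
\[
f(x)=\omega\cdot a(x)+f'(x),\qquad g(x)=\omega\cdot b(x)+g'(x),
\]
with $a(x),b(x),f'(x),g'(x)\in\omega$. Put
\begin{equation}\label{eq:AB}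
A_m=\{x: a(x)=m\le b(x)\},\qquad B_m=\{x: b(x)=m<a(x)\}.
\end{equation}
These sets partition $X$, and $A_m\cup B_m$ is the set where
$\min\{a(x),b(x)\}=m$; see Figure~\ref{fig:hooks}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\fill[gray!25] (1.7,-0.4) rectangle (2.3,4.5);
\draw[very thin,gray!60] (0,0) grid (4.4,4.4);
\draw[thick,->] (0,0) -- (0,4.6) node[above] {$A_0$};
\draw[thick,->] (1,1) -- (1,4.6) node[above] {$A_1$};
\draw[thick,->] (2,2) -- (2,4.6) node[above] {$A_2$};
\draw[thick,->] (3,3) -- (3,4.6) node[above] {$A_3$};
\draw[thick,dashed,->] (1,0) -- (4.8,0) node[right] {$B_0$};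
\draw[thick,dashed,->] (2,1) -- (4.8,1) node[right] {$B_1$};
\draw[thick,dashed,->] (3,2) -- (4.8,2) node[right] {$B_2$};
\draw[thick,dashed,->] (4,3) -- (4.8,3) node[right] {$B_3$};
\node at (2,-0.75) {column $a=2$};
\node at (-0.8,2.2) {$b$};
\node at (4.4,-0.75) {$a$};
\end{tikzpicture}
\caption{The pairs $(a,b)$ of block indices of two functions $f,g$ are cut into
the rays $A_m$ (solid, $a=m\le b$) and $B_m$ (dashed, $b=m<a$). On $A_m$ the
function $f$ stays in one block, on $B_m$ the function $g$ does. Each column,
that is, each block of $f$, meets only finitely many rays (the column $a=2$ meets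
$B_0$, $B_1$ and $A_2$), and so does each row, that is, each block of $g$.}
\label{fig:hooks}
\end{figure}

On $A_m$ the function $f$ equals $\omega m+f'$, so it has the same ranks of images
as $f'$, and $\omega\cdot g+f'$ dominates $f$ and $g$ there. Likewise
$\omega\cdot f+g'$ dominates both on $B_m$. All these values are below
$\omega\cdot\omega^2=\omega^3$. We place the pieces one after another, in the order
$A_0,B_0,A_1,B_1,\dots$:
\[
t(x)=\omega^3\cdot 2m+\omega\cdot g(x)+f'(x)\ \ (x\in A_m),\qquad
t(x)=\omega^3(2m+1)+\omega\cdot f(x)+g'(x)\ \ (x\in B_m).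
\]
So $t$ dominates $f$ and $g$ on each piece.

We check that $t$ dominates $f$ on $X$. The ranks of $f$-images are at most $2$, so
only nonempty sets $C$ with $\rho(t[C])\le1$ need attention. If $t[C]$ is finite, then
$C$ meets only finitely many pieces. By domination on the pieces $f$ has finitely
many values on $C$ in each of them, so $f[C]$ is finite. Let $\rho(t[C])=1$, that is,
$t[C]$ is infinite of type below $\omega^2$. By Lemma~\ref{lem:rank}(a), $t$ takes
finitely many values on $C\cap A_m$ and on $C\cap B_m$ for all but finitely many $m$,
and on the remaining pieces its image has type below $\omega^2$. By domination on the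
pieces the same is true of $f$. The finitely many
exceptional pieces contribute to $f[C]$ a set of type below $\omega^2$, by
Lemma~\ref{lem:rank}(b). As for the others, the block $[\omega a,\omega(a+1))$
receives values of $f$ only from $A_m,B_m$ with $m\le a$, so it receives finitely many
values; together the other pieces contribute a set of type at most $\omega$.
Therefore $\mathrm{ot}(f[C])<\omega^2$, that is, $\rho(f[C])\le1$. About the
partition we used only that $a(x)\ge m$ on $A_m\cup B_m$. Since also $b(x)\ge m$
there, the same argument shows that $t$ dominates $g$.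

\subsection*{The Gluing Lemma}

The verification just made does not depend on $\omega^2$. We isolate it. Given a
partition $X=\bigcup_{k<\omega}X_k$ of a countable set into disjoint, possibly
empty pieces, and functions $t_k:X_k\to\tau_k$ with $\tau_k<\omega_1$, the
\emph{concatenation} of the $t_k$ is
\[
t(x)=\delta_k+t_k(x)\quad(x\in X_k),\qquad \delta_k=\tau_0+\dots+\tau_{k-1}.
\]
Then $t[X_k]\subseteq[\delta_k,\delta_{k+1})$, so the sets $t[X_k]$ are
consecutive, and $\mathrm{ot}(t[C])=\mathrm{ot}(t_k[C])$ for $C\subseteq X_k$.
Functions from a countable set to $\omega_1$ are bounded, so suitable $\tau_k$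
always exist.

\begin{lemma}[Gluing Lemma]\label{lem:glue}
Let $X$ be a countable set, partitioned as $X=\bigcup_{k<\omega}X_k$ into possibly
empty pieces, and let $t,h:X\to\omega_1$ be such that
\begin{enumerate}
\item[(i)] the sets $t[X_0],t[X_1],\dots$ are consecutive;
\item[(ii)] there are consecutive sets $P_0,P_1,\dots$ of ordinals covering $h[X]$
such that each $P_a$ meets $h[X_k]$ for only finitely many $k$;
\item[(iii)] $t$ dominates $h$ on each $X_k$.
\end{enumerate}
Then $t$ dominates $h$ on $X$.
\end{lemma}

\begin{proof}
Let $\emptyset\ne C\subseteq X$, $\gamma=\rho(t[C])\ge0$ and $C_k=C\cap X_k$. By (i)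
and Lemma~\ref{lem:rank}(a), $\rho(t[C_k])\le\gamma$ for all $k$, with equality
only for $k$ in a finite set $F$. By (iii), $\rho(h[C_k])\le\gamma$ for $k\in F$
and $\rho(h[C_k])<\gamma$ for $k\notin F$.

By Lemma~\ref{lem:rank}(b), $\bigcup_{k\in F}h[C_k]$ has rank at most $\gamma$. Let
$R=\bigcup_{k\notin F}h[C_k]$. By (ii), each $R\cap P_a$ is contained in a union of
finitely many sets $h[C_k]$ with $k\notin F$, so $\rho(R\cap P_a)<\gamma$ by
Lemma~\ref{lem:rank}(b). The sets $R\cap P_a$ are consecutive with union $R$, so
$\rho(R)\le\gamma$ by Lemma~\ref{lem:rank}(a). Since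
$h[C]=R\cup\bigcup_{k\in F}h[C_k]$, we conclude $\rho(h[C])\le\gamma$ by
Lemma~\ref{lem:rank}(b).
\end{proof}

Condition (ii) cannot be omitted. In Example~\ref{ex:lex}, consider
$t=\omega^2\cdot f+g$ and $h=g$ on the set $X'$, and take for the $X_k$ the
single points of $X'$, in the order given by $f$. Then (i) and (iii) hold, but the
conclusion does not.

\subsection*{Proof of the Merging Lemma}

Since $X$ is countable, $f:X\to\theta_1$ and $g:X\to\theta_2$ for some countable
ordinals $\theta_1,\theta_2$. We prove the lemma for all countable $X$
simultaneously, by induction on the pair $(\theta_1,\theta_2)$, where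
$(\theta_1',\theta_2')$ precedes $(\theta_1,\theta_2)$ if
$\theta_1'\le\theta_1$, $\theta_2'\le\theta_2$ and the pairs are different. This
order is well-founded: in an infinite descending sequence both coordinates would be
nonincreasing and one of them would decrease infinitely often.

If $X=\emptyset$, there is nothing to do, so let $X\neq\emptyset$ and hence
$\theta_1,\theta_2\ge1$. If $\theta_1=1$, then $\rho(f[C])=0$ for all nonempty
$C\subseteq X$, and $t=g$ works. Likewise $t=f$ works if $\theta_2=1$.

Let $\theta_1,\theta_2\ge2$. To use the induction hypothesis we cut the ranges into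
shorter intervals. Any countable $\theta\ge2$ is the union of consecutive intervals
$P_0,P_1,\dots$, possibly empty, each of type less than $\theta$. If
$\theta=\eta+1$, take $P_0=\eta$, $P_1=\{\eta\}$ and the rest empty. If $\theta$ is
a limit, take $P_m=[c_m,c_{m+1})$ for a sequence $0=c_0<c_1<\cdots$ cofinal in
$\theta$. Let $(P_m)$ be such a sequence for $\theta_1$ and $(Q_m)$ one for
$\theta_2$, let $a(x)$, $b(x)$ be the indices with $f(x)\in P_{a(x)}$,
$g(x)\in Q_{b(x)}$, and define the partition of $X$ into sets $A_m$, $B_m$ by
\eqref{eq:AB}.

On $A_m$ the function $f$ takes values in $P_m$, and on $B_m$ the function $g$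
takes values in $Q_m$. Collapsing $P_m$, respectively $Q_m$, to its order type
changes no rank. After the collapse, $f$ and $g$ map $A_m$ into $\mathrm{ot}(P_m)$
and $\theta_2$, and they map $B_m$ into $\theta_1$ and $\mathrm{ot}(Q_m)$. The pairs
$(\mathrm{ot}(P_m),\theta_2)$ and $(\theta_1,\mathrm{ot}(Q_m))$ precede
$(\theta_1,\theta_2)$. By the
induction hypothesis there are, for each $m$, functions on $A_m$ and on $B_m$ that
dominate both $f$ and $g$ there. Let $t$ be the concatenation of these functions in
the order $A_0,B_0,A_1,B_1,\dots$.

We apply the Gluing Lemma to this partition, first with $h=f$ and the sets $P_a$.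
Conditions (i) and (iii) hold by construction. Since $a(x)\ge m$ on $A_m\cup B_m$,
the set $P_a$ meets $f[A_m]$ or $f[B_m]$ only if $m\le a$, which gives (ii). So $t$
dominates $f$. Since also $b(x)\ge m$ on $A_m\cup B_m$, the same holds for $h=g$
and the sets $Q_b$. So $t$ dominates $g$. \qed

\begin{corollary}\label{cor:finite}
For $h_n:\omega\to\omega_1$ $(n<\omega)$ there are $t_k:\omega\to\omega_1$
$(k<\omega)$ such that $t_k$ dominates each of $h_0,\dots,h_k$ on $\omega$.
\end{corollary}

\begin{proof}
Let $t_0=h_0$, and let $t_{k+1}$ dominate $t_k$ and $h_{k+1}$.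
\end{proof}

\section{Countably many functions along an ultrafilter}

We now bring in the ultrafilter. For $f:\omega\to\omega_1$ let
\[
\rho_u(f)=\min\{\rho(f[U]):U\in u\}.
\]
Then $u$ is a $J_{\omega^\alpha}$-ultrafilter if and only if $\rho_u(f)<\alpha$ for
all $f:\omega\to\omega_1$. For limit $\alpha$, every $\beta<\omega^\alpha$ is at most
$\omega^\xi$ for some $\xi<\alpha$. So a strict $J_{\omega^\alpha}$-ultrafilter is
one for which the ordinals $\rho_u(f)$ have supremum $\alpha$ without attaining it.
Since a limit $\alpha<\omega_1$ has countable cofinality, this is excluded if any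
countably many functions have a common upper bound with respect to $\rho_u$.

\begin{proposition}\label{prop:countable}
Let $u$ be a nonprincipal ultrafilter on $\omega$ and $f_n:\omega\to\omega_1$
$(n<\omega)$. There is $t:\omega\to\omega_1$ with $\rho_u(t)\ge\rho_u(f_n)$ for all
$n$.
\end{proposition}

The plan is to cut $\omega$ into pieces $X_k$, use a merge of the first $k+1$
functions on $X_k$, and apply the Gluing Lemma once for each function. Condition
(ii) then requires that on $X_k$ the $n$th function has block index tending to
infinity with $k$. We obtain this by discarding sets that are not in $u$, but only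
after replacing $f_n$ by a function that is unbounded in its codomain on every set
of $u$. This replacement comes first.

\begin{lemma}\label{lem:normal}
Let $u$ be an ultrafilter on $\omega$, $f:\omega\to\omega_1$ and
$\varepsilon=\rho_u(f)$. Then $\min_{U\in u}\mathrm{ot}(f[U])=\omega^\varepsilon$,
and there is $h:\omega\to\omega^\varepsilon$ with
$\mathrm{ot}(h[U])=\omega^\varepsilon$ for every $U\in u$. Consequently
$\{x:h(x)\ge c\}\in u$ for every $c<\omega^\varepsilon$.
\end{lemma}

\begin{proof}
Let $\mu$ be the minimum of the types $\mathrm{ot}(f[U])$, attained at $W\in u$.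
Suppose $\mu=\mu_1+\mu_2$ with $\mu_1,\mu_2<\mu$. Split $f[W]$ into its initial
segment of type $\mu_1$ and the rest, of type $\mu_2$. This splits $W$ into two
pieces, one of which is in $u$ and has an image of type less than $\mu$, a
contradiction. So $\mu$ is not a sum of two smaller ordinals. Since $\mu>0$, it is a
power of $\omega$, and since $\rho(f[U])$ depends monotonically on
$\mathrm{ot}(f[U])$, it is $\omega^\varepsilon$.

Let $h$ be $f$ followed by the collapse $f[W]\cong\omega^\varepsilon$ on $W$, and
$0$ off $W$. For $U\in u$ we have $h[U]\subseteq\omega^\varepsilon$, and $h[U]$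
contains $h[U\cap W]$, which has the type of $f[U\cap W]$ and hence type at least
$\omega^\varepsilon$. So $\mathrm{ot}(h[U])=\omega^\varepsilon$. For
$c<\omega^\varepsilon$ the set $\{x:h(x)<c\}$ has an image of type at most $c$, so
it is not in $u$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:countable}]
Functions with $\rho_u(f_n)=0$ impose no condition on $t$, and we discard them. If
none is left, any $t$ works. Otherwise we list the remaining ones, with repetitions
if necessary, again as $f_0,f_1,\dots$; so let $\varepsilon_n=\rho_u(f_n)\ge1$. Take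
$h_n:\omega\to\omega^{\varepsilon_n}$ from Lemma~\ref{lem:normal}; thus
\begin{equation}\label{eq:full}
\rho(h_n[U])=\varepsilon_n\qquad(U\in u).
\end{equation}
Since $\varepsilon_n\ge1$, the ordinal $\omega^{\varepsilon_n}$ is a limit. Fix
$0=c^n_0<c^n_1<\cdots$ cofinal in it, put $P^n_a=[c^n_a,c^n_{a+1})$, and let
$i_n(x)$ be the index $a$ with $h_n(x)\in P^n_a$. By the last statement of
Lemma~\ref{lem:normal}, $\{x:i_n(x)\ge m\}\in u$ for all $n,m$. Hence
\[
V_m=\{x:i_n(x)\ge m\text{ for all }n\le m\}\in u .
\]
Here $V_0=\omega$ and $V_0\supseteq V_1\supseteq\cdots$. Put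
\[
K(x)=\max\{m\le x:x\in V_m\}.
\]
We need two properties of $K$.
\begin{itemize}
\item For each $n$, $\{x:K(x)\ge n\}\in u$. This set contains
$\{x\in V_n:x\ge n\}$, which is in $u$ because $u$ is nonprincipal.
\item If $n\le K(x)$, then $K(x)\le i_n(x)$, because $x\in V_{K(x)}$.
\end{itemize}

Let $t_k$ be as in Corollary~\ref{cor:finite} for the functions $h_n$, and let $t$
be the concatenation of the restrictions of the $t_k$ to the pieces $\{x:K(x)=k\}$,
$k<\omega$. Fix $n$ and let $X=\{x:K(x)\ge n\}\in u$. We apply the Gluing Lemma on
$X$ with $h=h_n$, with the pieces $X_k=\{x:K(x)=k\}$ for $k\ge n$ and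
$X_k=\emptyset$ for $k<n$, and with the sets $P^n_a$. Condition (i) holds because
$t$ is a concatenation. Condition (iii) holds because $t_k$ dominates $h_n$ for
$k\ge n$. For (ii), if $x\in X_k$ and $h_n(x)\in P^n_a$, then
$k=K(x)\le i_n(x)=a$; so $P^n_a$ meets $h_n[X_k]$ only for $k\le a$. Hence $t$
dominates $h_n$ on $X$. For $U\in u$ we get, by \eqref{eq:full},
\[
\rho(t[U])\ \ge\ \rho(t[U\cap X])\ \ge\ \rho(h_n[U\cap X])\ =\ \varepsilon_n .
\]
So $\rho_u(t)\ge\varepsilon_n$, for every $n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Choose $\beta_0<\beta_1<\cdots$ with supremum $\alpha$. By assumption there are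
$f_n$ with $\rho_u(f_n)\ge\beta_n$. The function $t$ of
Proposition~\ref{prop:countable} satisfies $\rho_u(t)\ge\beta_n$ for all $n$, hence
$\rho_u(t)\ge\alpha$, and $u$ is not a $J_{\omega^\alpha}$-ultrafilter. A strict
$J_{\omega^\alpha}$-ultrafilter would be a $J_{\omega^\xi}$-ultrafilter for no
$\xi<\alpha$ and yet a $J_{\omega^\alpha}$-ultrafilter, which is impossible.
\end{proof}

That $\alpha$ is a limit is used only in the choice of the $\beta_n$. For
$\alpha=\xi+1$ the hypothesis provides merely a function with $\rho_u(f)\ge\xi$,
and the proof stops one step below $\alpha$. If $\xi\ge1$, then under CH it has to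
stop there, by Theorem~\ref{thm:class}(c).

\section{The classification}

\subsection*{Proof of Theorem~\ref{thm:class}(a)}

Suppose that (1) fails, so $u$ is a $J_\gamma$-ultrafilter for some
$\gamma<\omega_1$. Since $\gamma\le\omega^\gamma$, it is a
$J_{\omega^\gamma}$-ultrafilter. Let $\alpha$ be least such that $u$ is a
$J_{\omega^\alpha}$-ultrafilter. The identity map satisfies
$\rho_u(\mathrm{id})=1$, so $\alpha\ge2$. By Theorem~\ref{thm:main} and the
minimality of $\alpha$, $\alpha$ is not a limit. So
$\alpha=\xi+1$ with $\xi\ge1$, and (2) holds for $\xi$. As the classes increase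
with $\gamma$, any $\xi$ as in (2) satisfies $\xi+1=\alpha$ and so is unique.
Clearly (2) excludes (1).

In case (2), $u$ is not a $J_{\omega^\xi}$-ultrafilter, hence not a
$J_\gamma$-ultrafilter for any $\gamma\le\omega^\xi$. On the other hand, let
$f:\omega\to\omega_1$. By Lemma~\ref{lem:normal} the least type of an image $f[U]$,
$U\in u$, is a power of $\omega$. It is below $\omega^{\xi+1}$, so it is at most
$\omega^\xi<\omega^\xi+1$. Thus $u$ is a $J_{\omega^\xi+1}$-ultrafilter. \qed

\subsection*{Proof of Theorem~\ref{thm:class}(b)}

We need one ultrafilter along which $\omega_1$ functions are long simultaneously.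
Functions that are independent of each other make this possible.

Let $S$ be the countable set of pairs $(F,\varphi)$ with $F\subseteq\omega$ finite
and $\varphi:\mathcal P(F)\to\omega$. For $x\subseteq\omega$ let
$g_x(F,\varphi)=\varphi(x\cap F)$. If $x_1,\dots,x_k$ are distinct and
$n_1,\dots,n_k\in\omega$, then there is $p\in S$ with $g_{x_i}(p)=n_i$ for all $i$:
take $F$ finite such that the sets $x_i\cap F$ are distinct, and $\varphi$ with
$\varphi(x_i\cap F)=n_i$. Identify $S$ with $\omega$ by a bijection. Choose
distinct sets $x_\gamma\subseteq\omega$ for $1\le\gamma<\omega_1$, and let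
$q_\gamma:\omega\to\omega^\gamma$ be $g_{x_\gamma}$ followed by a bijection
$\omega\to\omega^\gamma$. Then for distinct $\gamma_1,\dots,\gamma_k$ and arbitrary
$\eta_i\in\omega^{\gamma_i}$ there is $p\in\omega$ with $q_{\gamma_i}(p)=\eta_i$
for all $i$.

Consider the sets
\[
q_\gamma^{-1}[\omega^\gamma\setminus A],\qquad 1\le\gamma<\omega_1,\
A\subseteq\omega^\gamma,\ \mathrm{ot}(A)<\omega^\gamma .
\]
They have the finite intersection property. Given finitely many of them, for each
$\gamma$ that occurs the corresponding sets $A$ have a union of type less than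
$\omega^\gamma$, by Lemma~\ref{lem:rank}(b). So we may choose
$\eta_\gamma\in\omega^\gamma$ outside this union, and then $p$ with
$q_\gamma(p)=\eta_\gamma$ for these finitely many $\gamma$. Let $u$ be an
ultrafilter containing all the sets. It is nonprincipal: for $p\in\omega$, the
choice $\gamma=1$, $A=\{q_1(p)\}$ gives a set in $u$ that omits $p$. If $U\in u$,
then $\mathrm{ot}(q_\gamma[U])\ge\omega^\gamma$, since otherwise $U$ would be
disjoint from the set $q_\gamma^{-1}[\omega^\gamma\setminus q_\gamma[U]]\in u$. So
$u$ is not a $J_{\omega^\gamma}$-ultrafilter for any $\gamma$ with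
$1\le\gamma<\omega_1$. Since every $J_\gamma$-ultrafilter with
$1\le\gamma<\omega_1$ is a $J_{\omega^\gamma}$-ultrafilter, and no ultrafilter is a
$J_0$-ultrafilter, (1) holds. \qed

\subsection*{Proof of Theorem~\ref{thm:class}(c)}

Fix $\xi$ with $1\le\xi<\omega_1$. We build an ultrafilter on the set $\omega^\xi$
that avoids
\[
I=\{A\subseteq\omega^\xi:\mathrm{ot}(A)<\omega^\xi\},
\]
which is an ideal by Lemma~\ref{lem:rank}(b), and that contains for each $f$ a set
on which $f$ has an image of type at most $\omega^\xi$. We need to thin out a set
of type $\omega^\xi$ for a given $f$ (Lemma~\ref{lem:thin}) and to pass through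
limit stages of countable cofinality. Both are done by the same diagonal choice
(Lemma~\ref{lem:diag}). In the two lemmas $\xi$ is arbitrary in the stated range,
$I$ is the ideal that belongs to it, and the ordinals $\xi_m$ are those of
\eqref{eq:sum}.

\begin{lemma}\label{lem:diag}
Let $1\le\xi<\omega_1$ and let $G_0\supseteq G_1\supseteq\cdots$ be subsets of
$\omega^\xi$ of type $\omega^\xi$. There are consecutive sets $E_0,E_1,\dots$ with
$E_m\subseteq G_m$ and $\mathrm{ot}(E_m)=\omega^{\xi_m}$ such that the following
hold. If $E'_m\subseteq E_m$ has type $\omega^{\xi_m}$ for each $m$, then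
$\bigcup_mE'_m$ has type $\omega^\xi$. In particular, $D=\bigcup_mE_m$ has type
$\omega^\xi$; moreover $D\setminus G_m\in I$ for all $m$.
\end{lemma}

\begin{proof}
By \eqref{eq:sum}, $\omega^\xi$ is the union of consecutive intervals
$B_0,B_1,\dots$ with $\mathrm{ot}(B_n)=\omega^{\xi_n}$. We claim that if
$G\subseteq\omega^\xi$ has type $\omega^\xi$, then for each $m$ there are infinitely
many $n$ with $\rho(G\cap B_n)\ge\xi_m$. Otherwise $\rho(G\cap B_n)<\xi_m$ for all
$n\ge N$, say. Then $G\cap\bigcup_{n\ge N}B_n$ has rank at most $\xi_m<\xi$ by
Lemma~\ref{lem:rank}(a), and $\bigcup_{n<N}B_n$ has rank less than $\xi$ by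
Lemma~\ref{lem:rank}(b). So $\rho(G)<\xi$, a contradiction.

Choose $n_0<n_1<\cdots$ with $\rho(G_m\cap B_{n_m})\ge\xi_m$ and let $E_m$ be the
initial segment of $G_m\cap B_{n_m}$ of type $\omega^{\xi_m}$. The statement about
the sets $E'_m$ is \eqref{eq:sum}. Since $E_i\subseteq G_i\subseteq G_m$ for
$i\ge m$, we have $D\setminus G_m\subseteq E_0\cup\dots\cup E_{m-1}\in I$.
\end{proof}

\begin{lemma}\label{lem:thin}
Let $0\le\xi<\omega_1$. If $\mathrm{ot}(C)=\omega^\xi$ and $f:C\to\omega_1$, then
there is $C'\subseteq C$ with $\mathrm{ot}(C')=\omega^\xi$ and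
$\mathrm{ot}(f[C'])\le\omega^\xi$.
\end{lemma}

\begin{proof}
We use induction on $\xi$; the case $\xi=0$ is trivial. Let $\xi\ge1$; we may
assume $C=\omega^\xi$. Let $s$ be the least ordinal for which
$C_1=\{x\in C:f(x)<s\}$ has type $\omega^\xi$; it exists and is countable, since
$f$ is bounded in $\omega_1$, and $s>0$. For $d<s$ the set $\{x\in C:f(x)<d\}$ is
in $I$, so by Lemma~\ref{lem:rank}(b) the set $\{x\in C_1:f(x)\ge d\}$ has type
$\omega^\xi$.

If $s=d+1$, let $C'=\{x\in C_1:f(x)=d\}$. It has type $\omega^\xi$, and its image is
one point.

If $s$ is a limit, let $d_0<d_1<\cdots$ be cofinal in $s$ and apply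
Lemma~\ref{lem:diag} to the sets $G_m=\{x\in C_1:f(x)\ge d_m\}$. By the induction
hypothesis for $\xi_m$, shrink each $E_m$ to $E'_m$ of type $\omega^{\xi_m}$ with
$\mathrm{ot}(f[E'_m])\le\omega^{\xi_m}$. Then $C'=\bigcup_mE'_m$ has type
$\omega^\xi$. Since $f(x)\ge d_m\ge d_k$ for $x\in E'_m$ with $m\ge k$,
\[
f[C']\cap d_k\ \subseteq\ \bigcup_{m<k}f[E'_m],
\]
and this finite union of sets of rank less than $\xi$ has type less than
$\omega^\xi$. Every proper initial segment of $f[C']$ is contained in some
$f[C']\cap d_k$. Hence $\mathrm{ot}(f[C'])\le\omega^\xi$.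
\end{proof}

Now return to the fixed $\xi\ge1$ and assume CH. Then there are
$\omega_1^{\,\omega}=\omega_1$ functions from
$\omega^\xi$ to $\omega_1$ and $\omega_1$ subsets of $\omega^\xi$. Enumerate them
as $(f_\beta)_{\beta<\omega_1}$ and $(A_\beta)_{\beta<\omega_1}$. CH makes the
recursion have length $\omega_1$, so that at each stage there are only countably
many predecessors. We build sets $C_\beta\subseteq\omega^\xi$ of type $\omega^\xi$,
$\beta<\omega_1$, such that
\[
C_\beta\setminus C_\delta\in I\quad\text{for }\delta<\beta .
\]
At stage $\beta$ we first find $D$ of type $\omega^\xi$ with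
$D\setminus C_\delta\in I$ for all $\delta<\beta$.
\begin{itemize}
\item If $\beta=0$, take $D=\omega^\xi$. If $\beta=\delta+1$, take $D=C_\delta$.
\item If $\beta$ is a limit, choose $\delta_0<\delta_1<\cdots$ cofinal in $\beta$
and let $G_n=\bigcap_{i\le n}C_{\delta_i}$. Then
$C_{\delta_n}\setminus G_n=\bigcup_{i<n}(C_{\delta_n}\setminus C_{\delta_i})\in I$,
so $G_n$ has type $\omega^\xi$. Take $D$ from Lemma~\ref{lem:diag}. For
$\delta<\beta$ pick $i$ with $\delta<\delta_i$; then
$D\setminus C_\delta\subseteq
(D\setminus G_i)\cup(C_{\delta_i}\setminus C_\delta)\in I$.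
\end{itemize}
By Lemma~\ref{lem:thin} shrink $D$, keeping its type, so that
$\mathrm{ot}(f_\beta[D])\le\omega^\xi$. By Lemma~\ref{lem:rank}(b) one of
$D\cap A_\beta$, $D\setminus A_\beta$ has type $\omega^\xi$; let $C_\beta$ be such a
one. Shrinking preserves the properties obtained before.

Let
\[
u=\{A\subseteq\omega^\xi: C_\beta\setminus A\in I\text{ for some }\beta<\omega_1\}.
\]
This family is closed under supersets. If $C_\beta\setminus A\in I$,
$C_\delta\setminus A'\in I$ and $\delta\le\beta$, then
\[
C_\beta\setminus(A\cap A')\subseteq
(C_\beta\setminus A)\cup(C_\beta\setminus C_\delta)\cup(C_\delta\setminus A')\in I,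
\]
so $A\cap A'\in u$. No $A\in I$ is in $u$, since otherwise some $C_\beta$ would be
in $I$. For each $A=A_\beta$ the set $C_\beta$ is contained in $A$ or disjoint from
it, so $A$ or its complement is in $u$. So $u$ is an ultrafilter on $\omega^\xi$
with $u\cap I=\emptyset$, and it is nonprincipal because $\xi\ge1$ and singletons
are in $I$.

Every $f:\omega^\xi\to\omega_1$ is some $f_\beta$, and
$\mathrm{ot}(f_\beta[C_\beta])\le\omega^\xi<\omega^{\xi+1}$ with $C_\beta\in u$. The
inclusion $\omega^\xi\to\omega_1$ has an image of type $\omega^\xi$ on every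
$U\in u$, since $U\notin I$. A bijection of $\omega^\xi$ with $\omega$ moves $u$ to
an ultrafilter on $\omega$ that is a $J_{\omega^{\xi+1}}$-ultrafilter and not a
$J_{\omega^\xi}$-ultrafilter. \qed

\medskip

For limit $\xi$ this construction, too, ends at the successor level $\xi+1$: the
supremum of the ordinals $\rho_u(f)$ is $\xi$, and the inclusion map attains it, as
Theorem~\ref{thm:main} requires.

\begin{thebibliography}{1}
\bibitem{Sta} Andrzej Starosolski, \emph{Cascades, Order and Ultrafilters},
arXiv:1201.2146 (2012).
\end{thebibliography}

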